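\title{Double density spectra of compact spaces in Cohen extensions}

\begin{abstract}
The double density spectrum $dd(X)$ of a space $X$ is the set of densities of its dense subspaces. For a compact Hausdorff space it lies in the interval of cardinals $[d(X),\pi(X)]$ and contains both endpoints. Juhasz, van Mill, Soukup and Szentmiklossy asked whether $2^\kappa>\kappa^+$ yields a compact space $X$ with $d(X)=\kappa$, $\pi(X)>\kappa^+$ and $\kappa^+\notin dd(X)$, or at least $dd(X)\neq[\kappa,\pi(X)]$. We show that ZFC proves neither: after adding $\omega_2$ Cohen reals to a model of GCH, every compact space of density $\omega$ satisfies $dd(X)=[\omega,\pi(X)]$. The proof treats the coordinates of the forcing as if they were the coordinates of a Cantor cube. Under $\mathrm{MA}_{\omega_1}$ there is a compact space with $dd(X)=\{\omega,\omega_2\}$, so for $\kappa=\omega$ both statements are independent of ZFC.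
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All spaces are Hausdorff, and a \emph{compactum} is a compact Hausdorff space. The \emph{density} $d(X)$ is the least cardinality of a dense subset of $X$. A \emph{$\pi$-base} of $X$ is a family of nonempty open sets such that every nonempty open set contains a member of the family; the \emph{$\pi$-weight} $\pi(X)$ is the least cardinality of a $\pi$-base, and the \emph{weight} $w(X)$ is the least cardinality of a base. For cardinals $\kappa\le\nu$ we write $[\kappa,\nu]$ for the set of cardinals $\lambda$ with $\kappa\le\lambda\le\nu$.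

A dense subspace $E$ of $X$ may have larger density than $X$, because the small dense subsets of $X$ need not lie inside $E$. The \emph{double density spectrum}
\[
dd(X)=\{d(E): E \text{ is a dense subspace of } X\}
\]
records which values occur. One has $d(X)\le d(E)\le\pi(X)$ for every dense $E$, and $\pi(X)\le w(X)\le 2^{d(X)}$ for a compactum; the short proofs are recalled in Section~\ref{sec:traces}. The lower bound is attained by $E=X$. We use without proof the known fact that for compacta the upper bound is attained as well:
\begin{equation}\label{eq:known}
\pi(X)\in dd(X)\quad\text{for every compactum } X.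
\end{equation}
So for a compactum $X$ of density $\kappa$,
\begin{equation}\label{eq:interval}
\{\kappa,\pi(X)\}\subseteq dd(X)\subseteq[\kappa,\pi(X)]\quad\text{and}\quad \pi(X)\le 2^\kappa ,
\end{equation}
and one asks whether the spectrum can have a gap. If $\pi(X)\le\kappa^+$ there is no cardinal strictly between the endpoints. The first cardinal that can be missing is $\kappa^+$; it can be missing only if $\pi(X)>\kappa^+$, and this requires $2^\kappa>\kappa^+$. The following problem from \cite{JvMSS} asks whether this necessary condition is sufficient.

\medskip
\noindent\textbf{Problem.} \emph{Let $\kappa$ be an infinite cardinal with $2^\kappa>\kappa^+$. Is there a compactum $X$ with $d(X)=\kappa$ and $\pi(X)>\kappa^+$ such that $\kappa^+\notin dd(X)$, or at least such that $dd(X)\neq[\kappa,\pi(X)]$?}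
\medskip

There are two questions here. For each, a positive answer is a proof in ZFC that such an $X$ exists for every $\kappa$ with $2^\kappa>\kappa^+$, and a negative answer is a model of ZFC in which some $\kappa$ with $2^\kappa>\kappa^+$ admits no such $X$. In \cite{JvMSS}, which gives partial consistency results, spaces are assumed \emph{crowded}, that is, without isolated points. We do not make this assumption: our nonexistence results hold for all compacta and our example is crowded, so the Problem is settled under either convention.

The simplest spaces point in both directions. Cantor cubes $2^\mu$ have no gaps, since the density of a dense subspace can be tuned coordinate by coordinate (Example~\ref{ex:cube}). A general compactum has no coordinates, and under Martin's Axiom a gap does occur (Theorem~\ref{thm:ma}); one might therefore hope that room for a gap always produces one. It does not: in Cohen models every compactum of density $\omega$ behaves like a cube. For a cardinal $\rho$ let $\operatorname{Fn}_{<\rho}(\mu,2)$ be the set of partial functions from $\mu$ to $2$ of size less than $\rho$, ordered by reverse inclusion. Thus $\operatorname{Fn}_{<\omega}(\mu,2)$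 is the forcing that adds $\mu$ Cohen reals.

\begin{theorem}\label{thm:cohen}
Let $W$ be a model of $\mathrm{ZFC}+\mathrm{GCH}$, let $\mu\ge\omega_2$ be regular in $W$, and let $G$ be $\operatorname{Fn}_{<\omega}(\mu,2)$-generic over $W$. In $W[G]$, the inequality $2^\kappa>\kappa^+$ holds exactly for the infinite $\kappa$ with $\kappa^+<\mu$, and:
\begin{enumerate}
\item[(a)] For every infinite $\kappa$ with $2^\kappa>\kappa^+$ and every compactum $X$ with $d(X)=\kappa$ and $\pi(X)>\kappa^+$, we have $\kappa^+\in dd(X)$.
\item[(b)] For every infinite $\kappa$ and every compactum $X$ with $d(X)=\kappa$, the set $dd(X)$ contains every $\lambda\in[\kappa,\pi(X)]$ with $\operatorname{cf}(\lambda)=\omega$ or $\operatorname{cf}(\lambda)>\kappa$.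
\item[(c)] $dd(X)=[\omega,\pi(X)]$ for every compactum $X$ with $d(X)=\omega$. If $\mu<\aleph_{\omega_1}$, then $dd(X)=[\kappa,\pi(X)]$ for every $\kappa$ with $2^\kappa>\kappa^+$ and every compactum $X$ with $d(X)=\kappa$.
\end{enumerate}
\end{theorem}

In these models $2^\omega=\mu$. So the first question fails simultaneously for all $\kappa$ with $2^\kappa>\kappa^+$, and so does the second if $2^\omega<\aleph_{\omega_1}$. For a single regular $\kappa$ one can also keep $2^{<\kappa}=\kappa$.

\begin{theorem}\label{thm:higher}
Let $W$ be a model of $\mathrm{ZFC}+\mathrm{GCH}$ in which $\kappa$ is regular, $\operatorname{cf}(\mu)>\kappa$ and $\mu\ge\kappa^{++}$, and let $G$ be $\operatorname{Fn}_{<\kappa}(\mu,2)$-generic over $W$. In $W[G]$ we have $2^{<\kappa}=\kappa$ and $2^\kappa=\mu$, and for every compactum $X$ with $d(X)=\kappa$ the set $dd(X)$ contains every $\lambda\in[\kappa,\pi(X)]$ with $\operatorname{cf}(\lambda)=\omega$ or $\operatorname{cf}(\lambda)>\kappa$. In particular $\kappa^+\in dd(X)$ whenever $d(X)=\kappa$ and $\pi(X)>\kappa^+$.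
\end{theorem}

Consistency results of the positive kind are already in \cite{JvMSS}; we include a proof of the following one.

\begin{theorem}\label{thm:ma}
Assume $\mathrm{MA}_{\omega_1}$ (so $2^\omega>\omega_1$). There is a crowded compactum $X$ with $d(X)=\omega$, $\pi(X)=\omega_2$ and $dd(X)=\{\omega,\omega_2\}$.
\end{theorem}

\begin{corollary}\label{cor:answer}
It is consistent relative to ZFC that $2^\omega>\omega_1$ and every compactum $X$ with $d(X)=\omega$ satisfies $dd(X)=[\omega,\pi(X)]$. Hence neither existence statement of the Problem is provable in ZFC, and for $\kappa=\omega$ both are independent of ZFC.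
\end{corollary}

\begin{proof}
Take $\mu=\omega_2$ in Theorem~\ref{thm:cohen}. Then $2^\omega>\omega_1$ in $W[G]$, and by (c) every compactum $X$ with $d(X)=\omega$ has $dd(X)=[\omega,\pi(X)]$, which contains $\omega_1$ if $\pi(X)>\omega_1$. In a model of $\mathrm{MA}_{\omega_1}$ we have $2^\omega>\omega_1$, and the space of Theorem~\ref{thm:ma} witnesses both existence statements.
\end{proof}

Theorems~\ref{thm:cohen} and~\ref{thm:higher} follow from one result about forcing notions that split as products along sets of coordinates.

\begin{definition}\label{def:adm}
Let $W$ be a model of ZFC, let $\kappa$ be an infinite cardinal of $W$ and let $J\in W$ be a set. A forcing notion $P\in W$ consisting of partial functions from $J$ to $2$, ordered by reverse inclusion, is \emph{$\kappa$-admissible} if the following hold in $W$: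
\begin{enumerate}
\item[(i)] $P$ is closed under restrictions, and $p\cup q\in P$ whenever $p,q\in P$ have disjoint domains;
\item[(ii)] $|\operatorname{dom}p|\le\kappa$ for all $p\in P$;
\item[(iii)] $P$ has the $\kappa^+$-chain condition: every antichain has size at most $\kappa$.
\end{enumerate}
\end{definition}

\begin{theorem}\label{thm:main}
Let $P$ be $\kappa$-admissible and let $G$ be $P$-generic over $W$. Let $\lambda>\kappa$ be a cardinal of $W$ with $(\lambda^\kappa=\lambda)^W$. Then in $W[G]$: if $X$ is a compactum with $d(X)\le\kappa$ and $\pi(X)>\lambda$, then $\lambda\in dd(X)$.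
\end{theorem}

The equation $\lambda^\kappa=\lambda$ is required in the ground model only, and this is the point. For the trivial forcing $P=\{\emptyset\}$ the theorem is vacuous, since $\lambda^\kappa=\lambda$ gives $\lambda\ge2^\kappa\ge\pi(X)$. The forcing makes $2^\kappa$ large while the part of $\mathcal P(\kappa)$ that depends on any $\lambda$ coordinates stays of size $\lambda$.

We do not decide whether, in Theorem~\ref{thm:cohen}(b), singular cardinals $\lambda$ with $\omega<\operatorname{cf}(\lambda)\le\kappa<\lambda<\pi(X)$ must belong to $dd(X)$. This does not affect either question.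

Section~\ref{sec:cube} extracts from the Cantor cube a criterion for $\lambda\in dd(X)$, proved in ZFC. Sections~\ref{sec:forcing} and~\ref{sec:main} verify the criterion in $W[G]$, Section~\ref{sec:cohen} deduces Theorems~\ref{thm:cohen} and~\ref{thm:higher}, and Section~\ref{sec:ma} proves Theorem~\ref{thm:ma}.

\section{Dense sets, $\pi$-bases and traces}\label{sec:traces}

Every compactum is \emph{regular}: if $x\in O$ with $O$ open, there is an open $O'$ with $x\in O'\subseteq\overline{O'}\subseteq O$.

\begin{lemma}\label{lem:basic}
Let $X$ be a space, $E\subseteq X$ dense and $V\subseteq X$ open.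
\begin{enumerate}
\item[(a)] $V\subseteq\overline{V\cap E}$. A subset of $E$ is dense in $E$ if and only if it is dense in $X$.
\item[(b)] $d(X)\le d(E)\le\pi(X)$, and $E$ has a dense subset $E'$ with $|E'|=d(E')=d(E)$.
\item[(c)] $\pi(V)\le\pi(X)$, with equality if $V$ is dense.
\item[(d)] If $U\subseteq E$ is nonempty and open in $E$, then its closure in $X$ has nonempty interior. If $X$ is regular, then $\pi(E)=\pi(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $O$ is an open neighborhood of a point of $V$, then $O\cap V$ is nonempty and open, so it meets $E$. If $E'\subseteq E$ is dense in $E$, its closure in $X$ contains $E$ and hence equals $X$; the converse holds because relatively open subsets of $E$ have the form $O\cap E$.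

(b) The first inequality follows from (a). For the second, choose a point of $E$ in each member of a $\pi$-base of $X$; the chosen points are dense in $X$, hence in $E$. If $E'$ is dense in $E$ and $|E'|=d(E)$, then $d(E)\le d(E')\le|E'|$ by the first inequality applied to $E$.

(c) The members of a $\pi$-base of $X$ that are contained in $V$ form a $\pi$-base of $V$. If $V$ is dense, every nonempty open set meets $V$ in a nonempty open set, so a $\pi$-base of $V$ is one of $X$.

(d) Write $U=O\cap E$ with $O$ open in $X$; then $\emptyset\ne O\subseteq\overline U$ by (a). Intersecting the members of a $\pi$-base of $X$ with $E$ gives a $\pi$-base of $E$. Conversely, let $\mathcal B$ be a $\pi$-base of $E$ and let $O\neq\emptyset$ be open in $X$. Choose an open $O'\ne\emptyset$ with $\overline{O'}\subseteq O$ and $U\in\mathcal B$ with $U\subseteq O'\cap E$. Then $\emptyset\neq\operatorname{int}\overline U\subseteq O$. So the sets $\operatorname{int}\overline U$, $U\in\mathcal B$, form a $\pi$-base of $X$.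
\end{proof}

Forcing arguments handle subsets of $\kappa$ more easily than open subsets of a space, so we code the latter by the former. Let $D=\{d_\xi:\xi<\kappa\}$ be dense in $X$, with repetitions allowed. The \emph{trace} of an open set $V$ is
\[
\operatorname{tr}(V)=\{\xi<\kappa: d_\xi\in V\}.
\]
Then $\operatorname{tr}(U\cap V)=\operatorname{tr}(U)\cap\operatorname{tr}(V)$, and since $V\subseteq\overline{V\cap D}$,
\begin{equation}\label{eq:trace}
\operatorname{tr}(V)\subseteq\operatorname{tr}(U)\quad\text{implies}\quad V\subseteq\overline U .
\end{equation}
A set $B$ is \emph{regular open} if $B=\operatorname{int}\overline B$; equivalently, $B$ is open and every open $V\subseteq\overline B$ is contained in $B$. For open $O'$ the set $B=\operatorname{int}\overline{O'}$ is regular open, because $O'\subseteq B\subseteq\overline{O'}$ gives $\overline B=\overline{O'}$. In a regular space these sets form a base, and by \eqref{eq:trace} two regular open sets with the same trace are equal. Hence $w(X)\le2^{d(X)}$ for compacta; and $\pi(X)\le w(X)$ because the nonempty members of a base form a $\pi$-base. With Lemma~\ref{lem:basic}(b) and \eqref{eq:known}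 this gives \eqref{eq:interval}.

\begin{remark}\label{rem:crowded}
Fact \eqref{eq:known} for crowded compacta implies it for all compacta. Let $I$ be the set of isolated points of $X$ and $O=X\setminus\overline I$. If $O=\emptyset$, then $\pi(X)=|I|=d(X)$. Otherwise $Y=\overline O$ is a crowded compactum, and $\pi(X)=|I|+\pi(O)=|I|+\pi(Y)$ by Lemma~\ref{lem:basic}(c), as $I\cup O$ is dense open in $X$ and $O$ is dense open in $Y$. Take a dense $E\subseteq Y$ with $d(E)=\pi(Y)$. Then $E\cap O$ is dense and open in $E$, so $d(E\cap O)=d(E)$, and $I\cup(E\cap O)$ is a dense subspace of $X$ of density $|I|+\pi(Y)$.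
\end{remark}

\section{Cantor cubes and a criterion for $\lambda\in dd(X)$}\label{sec:cube}

To show that a dense set $E$ has density $\lambda$ one must exhibit, for every small subset of $E$, an open set that misses it. The next lemma describes an economical way to do so and shows that for $\lambda=\kappa^+$ it is the only way.

\begin{lemma}\label{lem:point}
Let $X$ be a space and $\kappa<\lambda$ infinite cardinals.
\begin{enumerate}
\item[(a)] Let $E\subseteq X$ be dense with $|E|\le\lambda$, and let $B_i$ $(i<\lambda)$ be nonempty open sets such that every point of $E$ lies in $B_i$ for at most $\kappa$ indices $i$. Then $d(E)=\lambda$.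
\item[(b)] If $\kappa^+\in dd(X)$, then $E$ and $B_i$ as in (a) exist for $\lambda=\kappa^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $E'\subseteq E$ and $|E'|<\lambda$, then $E'$ meets $B_i$ for at most $|E'|\cdot\kappa<\lambda$ indices $i$. So $E'$ misses some $B_i$ and is not dense.

(b) By Lemma~\ref{lem:basic}(b) there is a dense $E=\{e_\eta:\eta<\kappa^+\}$ with $d(E)=\kappa^+$. For $i<\kappa^+$ the set $\{e_\eta:\eta<i\}$ has size at most $\kappa$, so it misses a nonempty open set $B_i$. Then $e_\eta\in B_i$ only if $i\le\eta$.
\end{proof}

\begin{example}\label{ex:cube}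
Let $\mu$ be an infinite cardinal and $X=2^\mu$, with the base of clopen sets $[p]=\{x:p\subseteq x\}$, $p\in\operatorname{Fn}_{<\omega}(\mu,2)$. We show that $\pi(X)=\mu$ and $dd(X)=[d(X),\mu]$. Let $\kappa=d(X)$, which is infinite, and let $D$ be dense with $|D|=\kappa$. Since $\kappa\le\pi(X)\le\mu$, it suffices to show that $\lambda\in dd(X)$ for $\kappa<\lambda\le\mu$. Put $B_i=\{x:x(i)=1\}$ for $i<\lambda$. For finite $t\subseteq\lambda$ let $I_t=(\mu\setminus\lambda)\cup t$, and for $d\in D$ define
\[
x_{t,d}(\alpha)=\begin{cases} d(\alpha) & \text{if } \alpha\in I_t,\\ 0 & \text{if } \alpha\in\lambda\setminus t.\end{cases}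
\]
The set $E$ of all $x_{t,d}$ has size at most $\lambda$. It is dense: given $[p]$, pick $d\in D\cap[p]$ and let $t=\lambda\cap\operatorname{dom}p$; then $\operatorname{dom}p\subseteq I_t$, so $x_{t,d}\in[p]$. Finally $x_{t,d}\in B_i$ only if $i\in t$. By Lemma~\ref{lem:point}(a), $d(E)=\lambda$.

The cube with $\mu=2^\omega$ is separable: index it by the Cantor set $C$; the countably many continuous maps $C\to2$ are dense in $2^C$, since such a map can take prescribed values at finitely many points. So if $2^\omega=\omega_2$, the smallest case of the Problem is not vacuous, and the construction above with $\lambda=\omega_1$ produces the one cardinal that could be missing.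
\end{example}

In the example there may be more than $\lambda$ basic open sets, so we cannot afford one point of $E$ for each of them. A single point $x_{t,d}$ serves all the neighborhoods of $d$ that depend only on coordinates in $I_t$, and at the same time it avoids all $B_i$ with $i\notin t$. In a general compactum such a point is supplied by compactness, provided that the corresponding finite conditions are consistent.

\begin{lemma}\label{lem:criterion}
Let $\kappa<\lambda$ be infinite cardinals and let $X$ be a compactum with $d(X)\le\lambda$. Let $B_i$ $(i<\lambda)$ be nonempty open sets and let $T$ be a family of at most $\lambda$ subsets of $\lambda$, each of size at most $\kappa$. For $t\in T$ let $\mathcal U_t$ be a family of open sets that contains $X$ and is closed under finite intersections. Suppose: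
\begin{enumerate}
\item[(a)] for every nonempty open $V$ there are $t\in T$ and a nonempty $U\in\mathcal U_t$ with $\overline U\subseteq V$;
\item[(b)] for $t\in T$, no nonempty $U\in\mathcal U_t$ is covered by finitely many $B_i$ with $i\in\lambda\setminus t$.
\end{enumerate}
Then $\lambda\in dd(X)$.
\end{lemma}

\begin{proof}
Fix a dense $D$ with $|D|\le\lambda$. For $t\in T$ and $d\in D$ consider the family of closed sets
\[
\{\overline U: d\in U\in\mathcal U_t\}\cup\{X\setminus B_i:i\in\lambda\setminus t\}.
\]
It has the finite intersection property: given $U^1,\dots,U^r\in\mathcal U_t$ containing $d$ and $i_1,\dots,i_m\in\lambda\setminus t$, the set $U=X\cap U^1\cap\dots\cap U^r$ belongs to $\mathcal U_t$ and contains $d$, so by (b) it has a point outside $B_{i_1}\cup\dots\cup B_{i_m}$. By compactness there is a point $x_{t,d}$ in the intersection of the family. Let $E$ be the set of all $x_{t,d}$; then $|E|\le\lambda$. Given a nonempty open $V$, take $t$ and $U$ as in (a) and $d\in D\cap U$; then $x_{t,d}\in\overline U\subseteq V$. So $E$ is dense. Since $x_{t,d}\in B_i$ only if $i\in t$, Lemma~\ref{lem:point}(a) gives $d(E)=\lambda$.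
\end{proof}

Example~\ref{ex:cube} is the case $T=[\lambda]^{<\omega}$, $\mathcal U_t=\{\emptyset\}\cup\{[p]:\operatorname{dom}p\subseteq I_t\}$. In the proof of Theorem~\ref{thm:main} the coordinates of the space are replaced by the coordinates $J$ of the forcing. An open set ``depends only on $I\subseteq J$'' if its trace is constructed from the part of the generic filter that lives on $I$. The single coordinate $i$ becomes a block $S_i\subseteq J$ of size at most $\kappa$, and the task is to find open sets $B_i$ that depend on their blocks as strongly as $\{x:x(i)=1\}$ depends on $i$.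

\section{Supports, counting and interpolation}\label{sec:forcing}

We force over a countable transitive model $W$, which is the usual device for proving relative consistency. We recall the textbook facts that are used, for a forcing notion $Q$ in a ground model $M$.
\begin{itemize}
\item \emph{Forcing theorem.} A condition $q$ forces $\varphi$ if and only if $\varphi$ holds in $M[H]$ for every $Q$-generic $H\ni q$; the forcing relation is definable in $M$; and whatever holds in $M[H]$ is forced by some $q\in H$.
\item \emph{Maximal principle.} If $q\Vdash\exists x\,\varphi(x)$, there is a name $\tau$ with $q\Vdash\varphi(\tau)$.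
\item \emph{Nice names.} A nice $Q$-name for a subset of $\kappa$ has the form $\sigma=\{(\check\xi,q):\xi<\kappa,\ q\in A_\xi\}$ with each $A_\xi$ an antichain of $Q$; its value is $\sigma^H=\{\xi:A_\xi\cap H\ne\emptyset\}$. For every name $\tau$ there is a nice name $\sigma$ such that every condition forces ``if $\tau\subseteq\kappa$ then $\tau=\sigma$''.
\item \emph{Chain condition.} If $Q$ has the $\kappa^+$-chain condition, cardinals of $M$ above $\kappa$ remain cardinals.
\item \emph{Product lemma.} $H$ is $Q_0\times Q_1$-generic over $M$ if and only if $H=H_0\times H_1$ with $H_0$ $Q_0$-generic over $M$ and $H_1$ $Q_1$-generic over $M[H_0]$; then $M[H]=M[H_0][H_1]$. The same holds with the factors exchanged.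
\end{itemize}

Fix a $\kappa$-admissible $P$ and a $P$-generic filter $G$ over $W$. The letters $I,K,R,S$ denote subsets of $J$ that belong to $W$. Put
\[
P_I=\{p\in P:\operatorname{dom}p\subseteq I\},\qquad G_I=G\cap P_I,\qquad \mathcal A_I=\mathcal P(\kappa)\cap W[G_I].
\]
By Definition~\ref{def:adm}(i), for disjoint $I,I'$ the map $p\mapsto(p{\restriction}I,p{\restriction}I')$ is an isomorphism $P_{I\cup I'}\cong P_I\times P_{I'}$ with inverse $(p,q)\mapsto p\cup q$. Since $p{\restriction}I$ is weaker than $p$, we have $\{p{\restriction}I:p\in G\}=G_I$. Applying the product lemma to $P\cong P_I\times P_{J\setminus I}$ shows that $G_I$ is $P_I$-generic over $W$, and the isomorphism above carries $G_{I\cup I'}$ to $G_I\times G_{I'}$. The same holds for three pairwise disjoint sets. If $p,q\in P_I$ have a common extension $r\in P$, then $r{\restriction}I$ is a common extension in $P_I$; so antichains of $P_I$ are antichains of $P$, and $P_I$ has the $\kappa^+$-chain condition.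

Each $\mathcal A_I$ contains $\kappa$ and is closed under finite intersections, and $\mathcal A_I\subseteq\mathcal A_{I'}$ for $I\subseteq I'$ because $G_I=G_{I'}\cap P_I$. If $N_I\in W$ is the set of nice $P_I$-names for subsets of $\kappa$, then
\begin{equation}\label{eq:nice}
\mathcal A_I=\{\sigma^{G}:\sigma\in N_I\},
\end{equation}
since $\sigma^G=\sigma^{G_I}$ for $\sigma\in N_I$. Thus $\mathcal A_I$ is defined in $W[G]$ from $G$ and $N_I$, uniformly in $I$, and we may speak of it in the forcing language.

\begin{lemma}[Supports]\label{lem:support}
Every nice $P$-name for a subset of $\kappa$ belongs to $N_S$ for some $S$ with $|S|^W\le\kappa$. Hence every $A\in\mathcal P(\kappa)\cap W[G]$ belongs to $\mathcal A_S$ for some such $S$.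
\end{lemma}

\begin{proof}
The name uses $\kappa$ antichains, each of size at most $\kappa$ by (iii), of conditions whose domains have size at most $\kappa$ by (ii). Let $S$ be the union of these domains.
\end{proof}

\begin{lemma}[Counting]\label{lem:count}
If $|K|^W\le\lambda$ and $(\lambda^\kappa=\lambda)^W$ with $\lambda$ infinite, then $|\mathcal A_K|\le\lambda$ in $W[G]$.
\end{lemma}

\begin{proof}
Work in $W$. There are at most $\lambda^\kappa$ possible domains and at most $2^\kappa$ functions on each, so $|P_K|\le\lambda^\kappa\cdot2^\kappa=\lambda$. Hence $P_K$ has at most $\lambda^\kappa=\lambda$ antichains, and $|N_K|\le\lambda^\kappa=\lambda$. Apply \eqref{eq:nice}.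
\end{proof}

The third property expresses the independence of disjoint sets of coordinates: if two sets are built from generic information whose common part is $G_K$, an inclusion between them is already witnessed in $W[G_K]$.

\begin{lemma}[Interpolation]\label{lem:interp}
Let $S\cap(I\cup K)=\emptyset$. If $A\in\mathcal A_{I\cup K}$, $C\in\mathcal A_{K\cup S}$ and $A\subseteq C$, then there is $c\in\mathcal A_K$ with $A\subseteq c\subseteq C$.
\end{lemma}

\begin{proof}
Let $M=W[G_K]$ and $I'=I\setminus K$. The sets $K,I',S$ are pairwise disjoint, so by the product lemma $G_{I'}\times G_S$ is $P_{I'}\times P_S$-generic over $M$, and $W[G_{I\cup K}]=M[G_{I'}]$, $W[G_{K\cup S}]=M[G_S]$. From now on we force over $M$. Let $\dot A\in M$ be a $P_{I'}$-name for $A$ and $\dot C\in M$ a $P_S$-name for $C$; in the product, $\dot A$ is evaluated by the first factor of the generic filter and $\dot C$ by the second. Some $(p,q)\in G_{I'}\times G_S$ forces $\dot A\subseteq\dot C$. Let $c$ be the set of all possible elements of $\dot A$ below $p$: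
\[
c=\{\xi<\kappa:\ p'\Vdash_{P_{I'}}\xi\in\dot A\ \text{ for some } p'\le p\}\in M .
\]
If $\xi\in A$, some element of $G_{I'}$ forces $\xi\in\dot A$, and it has a common extension with $p$; so $\xi\in c$. Now let $\xi\in c$, witnessed by $p'$, and suppose $\xi\notin C$. Then some $q'\in G_S$ with $q'\le q$ forces $\xi\notin\dot C$. The pair $(p',q')$ is a condition of the product, whether or not $p'\in G_{I'}$. If $H_0\times H_1$ is generic and contains it, then $H_0\ni p'$ and $H_1\ni q'$ are generic for the factors, so $\xi\in\dot A^{H_0}\setminus\dot C^{H_1}$. This contradicts $(p',q')\le(p,q)$.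
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $P,G,\kappa,\lambda$ be as in the theorem; $\lambda$ remains a cardinal in $W[G]$ by the chain condition. In $W[G]$ let $X$ be a compactum with $\pi(X)>\lambda$ and let $\langle d_\xi:\xi<\kappa\rangle$ enumerate a dense set, with repetitions allowed. Traces are taken with respect to this enumeration.

\subsection*{Open sets invisible from $K$}

Suppose that the set $K$ of coordinates has been used up so far. We want an open set $B$ and a new block $S$ such that no nonempty open set with trace in $\mathcal A_I$ lies inside $\overline B$, for any $I$ disjoint from $S$. It is not enough that $\operatorname{tr}(B)\notin\mathcal A_I$, since a smaller open set might have its trace in $\mathcal A_I$. Moreover $\mathcal A_I$ can have more than $\lambda$ elements, so we cannot diagonalize against it. Interpolation reduces all these $I$ to the single small algebra $\mathcal A_K$, at the cost that the interpolant need not be the trace of an open set. This dictates the definition.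

\begin{definition}\label{def:invisible}
A nonempty regular open set $B\subseteq X$ is \emph{invisible from $K$} if there are no $c\in\mathcal A_K$ and nonempty open $V$ with $\operatorname{tr}(V)\subseteq c\subseteq\operatorname{tr}(B)$.
\end{definition}

\begin{lemma}\label{lem:exists}
If $|K|^W\le\lambda$, there is a set $B$ invisible from $K$.
\end{lemma}

\begin{proof}
For every $c\in\mathcal A_K$ that contains the trace of a nonempty open set, choose one such set $V_c$. By Lemma~\ref{lem:count} there are at most $\lambda<\pi(X)$ sets $V_c$, so they do not form a $\pi$-base: some nonempty open $O$ contains no $V_c$. Choose an open $O'\neq\emptyset$ with $\overline{O'}\subseteq O$ and put $B=\operatorname{int}\overline{O'}$, a nonempty regular open set with $\overline B\subseteq O$. If $\operatorname{tr}(V)\subseteq c\subseteq\operatorname{tr}(B)$ with $c\in\mathcal A_K$ and $V\neq\emptyset$ open, then $V_c$ is defined and $\operatorname{tr}(V_c)\subseteq\operatorname{tr}(B)$. By \eqref{eq:trace}, $V_c\subseteq\overline B\subseteq O$, a contradiction.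
\end{proof}

\begin{lemma}\label{lem:notinside}
Let $B$ be invisible from $K$, let $S\cap K=\emptyset$ and $\operatorname{tr}(B)\in\mathcal A_{K\cup S}$. If $I\cap S=\emptyset$ and $V$ is a nonempty open set with $\operatorname{tr}(V)\in\mathcal A_I$, then $V\not\subseteq\overline B$.
\end{lemma}

\begin{proof}
If $V\subseteq\overline B$, then $V\subseteq B$ because $B$ is regular open, so $\operatorname{tr}(V)\subseteq\operatorname{tr}(B)$. Here $\operatorname{tr}(V)\in\mathcal A_{I\cup K}$, $\operatorname{tr}(B)\in\mathcal A_{K\cup S}$ and $S\cap(I\cup K)=\emptyset$. Lemma~\ref{lem:interp} gives $c\in\mathcal A_K$ with $\operatorname{tr}(V)\subseteq c\subseteq\operatorname{tr}(B)$, so $B$ is not invisible from $K$.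
\end{proof}

\subsection*{The blocks $S_i$ and the sets $B_i$}

We choose $B_i$ by recursion on $i<\lambda$, invisible from the union of the earlier blocks, and let $S_i$ consist of the new coordinates on which $B_i$ depends. Later we take unions of up to $\lambda$ blocks, and these unions must belong to $W$ for the corresponding factor of $P$ to make sense. A recursion in $W[G]$ would give a sequence of blocks that need not lie in $W$. So we run the recursion in $W$, with names.

Fix names for $X$, its topology and $\langle d_\xi:\xi<\kappa\rangle$, and a condition $p_0\in G$ which forces that they denote a compactum of $\pi$-weight greater than $\lambda$ and an enumeration of a dense set. The proof of Lemma~\ref{lem:exists} works in $W[H]$ for every generic $H\ni p_0$, and invisibility is expressible in the forcing language by \eqref{eq:nice}. So for every $K$ with $|K|^W\le\lambda$, the condition $p_0$ forces that some set is invisible from $K$.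

Work in $W$. Given $S_j$ for $j<i$, each of size at most $\kappa$, put $K_i=\bigcup_{j<i}S_j$; then $|K_i|\le\lambda$. By the maximal principle there is a name $\dot B_i$ such that $p_0$ forces $\dot B_i$ to be invisible from $K_i$. Choose nice names that $p_0$ forces to be equal to $\operatorname{tr}(\dot B_i)$ and to $\operatorname{tr}(X\setminus\overline{\dot B_i})$. By Lemma~\ref{lem:support} both belong to $N_{R_i}$ for some $R_i$ with $|R_i|\le\kappa$. Put $S_i=R_i\setminus K_i$.

The sequence $\langle S_i:i<\lambda\rangle$ belongs to $W$, the $S_i$ are pairwise disjoint, and $R_i\subseteq K_i\cup S_i=K_{i+1}$. In $W[G]$ let $B_i$ be the value of $\dot B_i$; the sequence $\langle B_i:i<\lambda\rangle$ is in $W[G]$ because the sequence of names is in $W$. Since $p_0\in G$, each $B_i$ is invisible from $K_i$ and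
\begin{equation}\label{eq:Bi}
\operatorname{tr}(B_i),\ \operatorname{tr}(X\setminus\overline{B_i})\in\mathcal A_{K_{i+1}} .
\end{equation}
Lemma~\ref{lem:notinside} now reads:
\begin{equation}\label{eq:free}
\text{if } I\cap S_i=\emptyset,\ V\neq\emptyset \text{ is open and } \operatorname{tr}(V)\in\mathcal A_I,\ \text{ then } V\setminus\overline{B_i}\neq\emptyset .
\end{equation}

\subsection*{Verifying the criterion}

Let $T=([\lambda]^{\le\kappa})^W$. Then $|T|\le(\lambda^\kappa)^W=\lambda$. For $t\in T$ put
\[
I_t=J\setminus\bigcup_{i\in\lambda\setminus t}S_i\in W,\qquad \mathcal U_t=\{U\subseteq X \text{ open}:\operatorname{tr}(U)\in\mathcal A_{I_t}\}.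
\]
Each $\mathcal U_t$ contains $X$ and is closed under finite intersections, since traces respect intersections. We check the hypotheses of Lemma~\ref{lem:criterion} in $W[G]$, with $|\kappa|^{W[G]}<\lambda$ in the role of $\kappa$ (an admissible forcing is not required to preserve $\kappa$).

\emph{Condition (a).} Let $V\ne\emptyset$ be open and choose an open $U\neq\emptyset$ with $\overline U\subseteq V$. By Lemma~\ref{lem:support}, $\operatorname{tr}(U)\in\mathcal A_S$ for some $S$ with $|S|^W\le\kappa$. Let $t=\{i<\lambda:S\cap S_i\neq\emptyset\}\in W$. The blocks are pairwise disjoint, so $|t|^W\le|S|^W\le\kappa$ and $t\in T$. Also $S\cap S_i=\emptyset$ for $i\notin t$, that is, $S\subseteq I_t$. Hence $U\in\mathcal U_t$.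

\emph{Condition (b).} We remove the sets $\overline{B_i}$ one at a time, using \eqref{eq:free}. Removing $\overline{B_i}$ enlarges the support of the trace by $K_{i+1}$, which contains all the earlier blocks but none of the later ones; so the removal must proceed in increasing order. Let $t\in T$, $\emptyset\neq U\in\mathcal U_t$ and $i_1<\dots<i_m$ in $\lambda\setminus t$. Put $U_0=U$, $H_0=I_t$ and
\[
U_k=U_{k-1}\cap(X\setminus\overline{B_{i_k}}),\qquad H_k=I_t\cup K_{i_k+1}\qquad(1\le k\le m).
\]
Then $H_0\subseteq H_1\subseteq\dots\subseteq H_m$ are in $W$, and $\operatorname{tr}(U_k)=\operatorname{tr}(U_{k-1})\cap\operatorname{tr}(X\setminus\overline{B_{i_k}})\in\mathcal A_{H_k}$ by induction and \eqref{eq:Bi}. We have $I_t\cap S_{i_k}=\emptyset$ because $i_k\notin t$, and for $k\ge2$ the set $K_{i_{k-1}+1}=\bigcup_{l\le i_{k-1}}S_l$ is disjoint from $S_{i_k}$ because $i_{k-1}<i_k$. So $H_{k-1}\cap S_{i_k}=\emptyset$, and \eqref{eq:free} shows that $U_{k-1}\ne\emptyset$ implies $U_k\neq\emptyset$. Hence $U_m=U\setminus(\overline{B_{i_1}}\cup\dots\cup\overline{B_{i_m}})$ is nonempty.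

By Lemma~\ref{lem:criterion}, $\lambda\in dd(X)$. This proves Theorem~\ref{thm:main}.\hfill$\square$

\begin{remark}\label{rem:hyp}
The product structure (i) enters through interpolation, and (ii), (iii) through supports, counting and the preservation of $\lambda$. The equation $(\lambda^\kappa=\lambda)^W$ bounds $|\mathcal A_{K}|$ and $|T|$. The inequality $\pi(X)>\lambda$ is used only in Lemma~\ref{lem:exists}; for $\pi(X)<\lambda$ the conclusion fails by Lemma~\ref{lem:basic}(b), and for $\pi(X)=\lambda$ it is \eqref{eq:known}. Apart from regularity, compactness is used only to find the points $x_{t,d}$, and there it cannot be dropped: a countable dense subspace $D$ of the cube $2^C$ of Example~\ref{ex:cube} is regular with $\pi(D)=2^\omega$ by Lemma~\ref{lem:basic}(d), while $dd(D)=\{\omega\}$.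
\end{remark}

\section{Cohen models}\label{sec:cohen}

Under GCH,
\begin{equation}\label{eq:gch}
\lambda^\kappa=\lambda\quad\text{whenever } \kappa \text{ is infinite and } \operatorname{cf}(\lambda)>\kappa .
\end{equation}
Indeed, every function $\kappa\to\lambda$ maps into some $\alpha<\lambda$, and $|\alpha|^\kappa\le2^{\max(|\alpha|,\kappa)}=\max(|\alpha|,\kappa)^+\le\lambda$. So Theorem~\ref{thm:main} covers the cardinals of cofinality above $\kappa$. A cardinal $\lambda=\sup_n\lambda_n$ of cofinality $\omega$ is reached by realizing the density $\lambda_n$ on the $n$-th of infinitely many disjoint open sets. Each of these sets must have large $\pi$-weight, so we first find a region where the $\pi$-weight is large everywhere. The argument is in ZFC.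

\begin{lemma}\label{lem:glue}
Let $\kappa$ be infinite, let $\lambda=\sup_{n<\omega}\lambda_n$ with cardinals $\kappa<\lambda_n<\lambda$, and suppose that $\lambda_n\in dd(Y)$ for every $n$ and every compactum $Y$ with $d(Y)\le\kappa$ and $\pi(Y)>\lambda_n$. Then $\lambda\in dd(X)$ for every compactum $X$ with $d(X)\le\kappa$ and $\pi(X)>\lambda$.
\end{lemma}

\begin{proof}
Fix a dense $D\subseteq X$ with $|D|\le\kappa$. Let $\mathcal S$ be a maximal disjoint family of nonempty open sets of $\pi$-weight at most $\lambda$. Each member meets $D$, so $|\mathcal S|\le\kappa$. The union of $\pi$-bases of the members of $\mathcal S$ is a $\pi$-base of $\bigcup\mathcal S$, so $\pi(\bigcup\mathcal S)\le\kappa\cdot\lambda=\lambda$. By Lemma~\ref{lem:basic}(c), $\bigcup\mathcal S$ is not dense, and $O_0=X\setminus\overline{\bigcup\mathcal S}$ is nonempty. By maximality every nonempty open subset of $O_0$ has $\pi$-weight greater than $\lambda$. Such a subset has two distinct points, hence two disjoint nonempty open subsets. So we can choose recursively disjoint nonempty open $V_n,O_{n+1}\subseteq O_n$. The sets $V_n$ are pairwise disjoint and $\pi(V_n)>\lambda$.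

Let $Y_n=\overline{V_n}$. This is a compactum in which $D\cap V_n$ is dense, so $d(Y_n)\le\kappa$, and $\pi(Y_n)=\pi(V_n)>\lambda_n$ by Lemma~\ref{lem:basic}(c). By hypothesis and Lemma~\ref{lem:basic}(b) there is a dense $E_n\subseteq Y_n$ with $|E_n|=d(E_n)=\lambda_n$. Put
\[
L=\overline{\textstyle\bigcup_nV_n},\qquad E=\bigcup_nE_n\cup(D\setminus L).
\]
Then $|E|\le\lambda$. The closure of $E$ contains every $V_n$, hence $L$, and it contains the open set $X\setminus L$ by Lemma~\ref{lem:basic}(a); so $E$ is dense. Let $E'\subseteq E$ be dense and fix $n$. For $m\ne n$ the open set $V_n$ is disjoint from $V_m$, hence from $Y_m$, and $V_n\subseteq L$; so $E'\cap V_n\subseteq E_n$. Moreover $E'\cap V_n$ is dense in $V_n$, hence in $Y_n$ and in $E_n$. Thus $|E'|\ge\lambda_n$ for all $n$, and $d(E)=\lambda$.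
\end{proof}

For a singular $\lambda$ of uncountable cofinality the same argument would need $\operatorname{cf}(\lambda)$ pairwise disjoint nonempty open sets. These need not exist: in $2^\mu$ every disjoint family of nonempty open sets is countable, because the product measure is positive on each $[p]$.

\begin{proposition}\label{prop:gch}
Let $W$ satisfy GCH, let $P$ be $\kappa$-admissible and let $G$ be $P$-generic over $W$. In $W[G]$, if $X$ is a compactum with $d(X)=\kappa$, then $dd(X)$ contains every $\lambda\in[\kappa,\pi(X)]$ with $\operatorname{cf}(\lambda)=\omega$ or $\operatorname{cf}(\lambda)>\kappa$.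
\end{proposition}

\begin{proof}
Work in $W[G]$. Let $\nu$ be a cardinal with $\operatorname{cf}(\nu)>\kappa$. Then $\nu>\kappa$ is a cardinal of $W$, and $\operatorname{cf}(\nu)^W>\kappa$, because a cofinal subset of $\nu$ of order type at most $\kappa$ in $W$ is still one in $W[G]$. By \eqref{eq:gch}, $(\nu^\kappa=\nu)^W$, so Theorem~\ref{thm:main} applies to $\nu$.

The endpoints $\kappa$ and $\pi(X)$ are in $dd(X)$ by \eqref{eq:interval}. Let $\kappa<\lambda<\pi(X)$. If $\operatorname{cf}(\lambda)>\kappa$, take $\nu=\lambda$. If $\operatorname{cf}(\lambda)=\omega$, then $\lambda$ is singular, hence a limit cardinal, and it is the supremum of successor cardinals $\lambda_n$ with $\kappa<\lambda_n<\lambda$. These are regular, so Theorem~\ref{thm:main} applies to each $\nu=\lambda_n$, and Lemma~\ref{lem:glue} gives $\lambda\in dd(X)$.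
\end{proof}

It remains to check admissibility and to compute powers.

\begin{lemma}\label{lem:fn}
Let $W$ satisfy GCH, let $\rho\le\mu$ be infinite cardinals of $W$ with $\rho$ regular, let $P=\operatorname{Fn}_{<\rho}(\mu,2)$ and let $G$ be $P$-generic over $W$. Then $P$ is $\theta$-admissible for every cardinal $\theta\ge\rho$ of $W$; $W$ and $W[G]$ have the same cardinals and the same sequences of ordinals of length less than $\rho$; and $\mu\le2^\theta\le(\mu^\theta)^W$ in $W[G]$ for every $\theta\ge\rho$.
\end{lemma}

\begin{proof}
In $W$ we have $\rho^{<\rho}=\rho$ by \eqref{eq:gch}. So the $\Delta$-system lemma applies: among any $\rho^+$ sets of size less than $\rho$ there are $\rho^+$ whose pairwise intersections equal one set $r$. Any set of size less than $\rho$ carries at most $\rho$ functions into $2$. Hence $\rho^+$ conditions have $\rho^+$ different domains; after thinning to a $\Delta$-system, two of the conditions agree on $r$, and their union is a common extension. So $P$ has the $\rho^+$-chain condition. Restrictions of conditions and unions of two conditions with disjoint domains have size less than $\rho$. Thus $P$ is $\theta$-admissible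 for $\theta\ge\rho$, and cardinals above $\rho$ are preserved. As $\rho$ is regular, the union of a decreasing sequence of fewer than $\rho$ conditions is a condition; that is, $P$ is $\rho$-closed, and a $\rho$-closed forcing adds no sequences of ordinals of length less than $\rho$. So cardinals up to $\rho$ are preserved too.

The upper bound is Lemma~\ref{lem:count} with $\theta$ for $\kappa$, $K=J=\mu$ and $\lambda=(\mu^\theta)^W$. For the lower bound identify $\mu$ with $\mu\times\rho$, let $g=\bigcup G$ and $a_\alpha=\{\xi<\rho:g(\alpha,\xi)=1\}$. For $\alpha\neq\beta$, any condition leaves both $(\alpha,\xi)$ and $(\beta,\xi)$ out of its domain for some $\xi<\rho$, and can be extended to take the values $1$ and $0$ there. By genericity $a_\alpha\neq a_\beta$, so $2^\theta\ge2^\rho\ge\mu$.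
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cohen}]
Apply Lemma~\ref{lem:fn} with $\rho=\omega$. For $\omega\le\kappa<\mu$ we have $(\mu^\kappa)^W=\mu$ by \eqref{eq:gch}, so $2^\kappa=\mu$ in $W[G]$. For $\kappa\ge\mu$ we have $(\mu^\kappa)^W=(2^\kappa)^W=\kappa^+$, so $2^\kappa=\kappa^+$ in $W[G]$. Hence $2^\kappa>\kappa^+$ if and only if $\kappa^+<\mu$.

The forcing is $\kappa$-admissible for every infinite $\kappa$, so (b) is Proposition~\ref{prop:gch}, and (a) is the case $\lambda=\kappa^+$ of (b). For (c), by \eqref{eq:interval} and (b) it suffices to see that every $\lambda$ with $\kappa<\lambda\le\pi(X)$ has $\operatorname{cf}(\lambda)=\omega$ or $\operatorname{cf}(\lambda)>\kappa$. For $\kappa=\omega$ this holds for all infinite $\lambda$. If $\mu<\aleph_{\omega_1}$ and $\kappa^+<\mu$, then $\lambda\le\pi(X)\le2^\kappa=\mu$, so $\lambda=\aleph_\alpha$ with $0<\alpha<\omega_1$. If $\alpha$ is a successor, $\operatorname{cf}(\lambda)=\lambda>\kappa$; if $\alpha$ is a limit, $\operatorname{cf}(\lambda)=\operatorname{cf}(\alpha)=\omega$.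
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:higher}]
Apply Lemma~\ref{lem:fn} with $\rho=\theta=\kappa$. Since $(\mu^\kappa)^W=\mu$ by \eqref{eq:gch}, we get $2^\kappa=\mu$ in $W[G]$. No subsets of cardinals below $\kappa$ are added and cardinals are preserved, so $2^{<\kappa}=(2^{<\kappa})^W=\kappa$ by GCH in $W$. The statement on $dd(X)$ is Proposition~\ref{prop:gch}, and the last sentence is the case $\lambda=\kappa^+$.
\end{proof}

\section{A gap under Martin's Axiom}\label{sec:ma}

$\mathrm{MA}_{\omega_1}$ states that for every forcing notion with the countable chain condition and every family of $\omega_1$ dense subsets there is a filter meeting all of them. It is consistent relative to ZFC and implies $2^\omega>\omega_1$. Write $A\subseteq^*B$ if $A\setminus B$ is finite, and $A=^*B$ if $A\subseteq^*B\subseteq^*A$. We use one consequence of $\mathrm{MA}_{\omega_1}$ (Solovay's lemma; see \cite{Kunen}): every $\subseteq^*$-decreasing sequence of length less than $\omega_2$ of infinite subsets of $\omega$ has an infinite \emph{pseudointersection}, that is, an infinite set almost contained in every term.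

By Lemma~\ref{lem:point}(b), to keep $\omega_1$ out of $dd(X)$ it suffices that among any $\omega_1$ nonempty open sets uncountably many contain a common nonempty open set. This happens if $X$ has a $\pi$-base made of $\omega_2$ countable layers in which later layers refine earlier ones: $\omega_1$ open sets are refined by a single layer, and that layer is countable. If the refinement is strict, no $\omega_1$ layers form a $\pi$-base. A strictly $\subseteq^*$-decreasing sequence of length $\omega_2$ provides such layers.

\begin{proof}[Proof of Theorem~\ref{thm:ma}]
\emph{The sequence.} Construct infinite $A_\alpha\subseteq\omega$ for $\alpha<\omega_2$ by recursion: let $B$ be an infinite pseudointersection of $\langle A_\beta:\beta<\alpha\rangle$, split $B$ into two infinite parts and let $A_\alpha$ be one of them. Then for $\beta<\alpha$ we have $A_\alpha\subseteq^*A_\beta$, and $A_\beta\setminus A_\alpha$ is infinite since it almost contains the other part. Let $\mathcal F=\{A\subseteq\omega:A=^*A_\alpha\text{ for some }\alpha\}$. Its members are infinite, $|\mathcal F|\le\omega_2$, and $\mathcal F$ is closed under finite changes. It is closed under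 finite intersections: if $A=^*A_\beta$, $A'=^*A_\alpha$ and $\beta\le\alpha$, then $A\cap A'=^*A_\alpha$.

\emph{The countable space.} Let $D=[\omega]^{<\omega}$. Write $s\sqsubseteq t$ if $s$ is an initial segment of $t$, that is, $s\subseteq t$ and every element of $t\setminus s$ exceeds every element of $s$. For $s\in D$ and $A\in\mathcal F$ let
\[
U(s,A)=\{t\in D:s\sqsubseteq t,\ t\setminus s\subseteq A\}\ni s .
\]
If $u\in U(s,A)$ and $v\in U(u,A)$, then $s\sqsubseteq v$ and $v\setminus s=(v\setminus u)\cup(u\setminus s)\subseteq A$; so $U(u,A)\subseteq U(s,A)$. Hence $u\in U(s,A)\cap U(t,A')$ implies $U(u,A\cap A')\subseteq U(s,A)\cap U(t,A')$. The sets $U(s,A)$ therefore form a base of a topology on $D$, and the sets $U(u,A)$, $A\in\mathcal F$, form a neighborhood base at $u$.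

Each $U(s,A)$ is closed. Let $t\notin U(s,A)$. If $s\sqsubseteq t$, then $t\setminus s\not\subseteq A$, and every $v$ with $t\sqsubseteq v$ has $v\setminus s\supseteq t\setminus s$; so $U(t,A)\cap U(s,A)=\emptyset$. If $s\not\sqsubseteq t$, then $s\ne\emptyset$; take $A'\in\mathcal F$ with $\min A'>\max s$. Suppose $v\in U(t,A')$ and $s\sqsubseteq v$. Two initial segments of $v$ are comparable, so $t$ is a proper initial segment of $s$, and $\emptyset\ne s\setminus t\subseteq v\setminus t\subseteq A'$, contrary to the choice of $A'$. So $U(t,A')\cap U(s,A)=\emptyset$.

The space $D$ is Hausdorff: if $s\neq t$ then, say, $s\not\sqsubseteq t$, and a clopen set $U(s,A)$ contains $s$ but not $t$. It is crowded, because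
\begin{equation}\label{eq:onestep}
s\cup\{n\}\in U(s,A)\quad\text{for all } n\in A \text{ above the elements of } s .
\end{equation}
A Hausdorff space with a base of clopen sets is Tychonoff, so it has a compactification. Let $X$ be any compactification of $D$. An isolated point of $X$ would lie in $D$ and be isolated there, so $X$ is crowded. In particular $X$ is infinite, finite subsets are not dense, and $d(X)=\omega$.

\emph{$\pi(X)=\omega_2$.} By Lemma~\ref{lem:basic}(d), $\pi(X)=\pi(D)\le|D|\cdot|\mathcal F|\le\omega_2$. Suppose $D$ has a $\pi$-base of size at most $\omega_1$. Shrinking its members, we may assume that they are $U(s_i,A^i)$, $i<\omega_1$, with $A^i=^*A_{\beta_i}$. Pick $\alpha<\omega_2$ greater than all $\beta_i$. Some $U(s_i,A^i)$ is contained in $U(\emptyset,A_\alpha)$, whose elements are the finite subsets of $A_\alpha$. By \eqref{eq:onestep}, $A^i\subseteq^*A_\alpha$, so $A_{\beta_i}\setminus A_\alpha$ is finite, a contradiction.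

\emph{$\omega_1\notin dd(X)$.} Otherwise Lemma~\ref{lem:point}(b) gives a dense $E\subseteq X$ and nonempty open $B_i\subseteq X$ $(i<\omega_1)$ such that every point of $E$ lies in only countably many $B_i$. Closures are taken in $X$. For each $i$ choose an open $O_i\ne\emptyset$ with $\overline{O_i}\subseteq B_i$ and a basic set $U(s_i,A^i)\subseteq O_i\cap D$, with $A^i=^*A_{\beta_i}$. Pick $\alpha<\omega_2$ greater than all $\beta_i$, and $k_i<\omega$ with $A_\alpha\setminus k_i\subseteq A^i$. Then
\[
\overline{U(s_i,A_\alpha\setminus k_i)}\subseteq\overline{U(s_i,A^i)}\subseteq\overline{O_i}\subseteq B_i .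
\]
There are countably many pairs $(s,k)$, so one pair equals $(s_i,k_i)$ for uncountably many $i$. The set $\overline{U(s,A_\alpha\setminus k)}$ has nonempty interior by Lemma~\ref{lem:basic}(d), so it contains a point of $E$, and this point lies in uncountably many $B_i$. This is a contradiction.

By \eqref{eq:interval}, $\{\omega,\omega_2\}\subseteq dd(X)\subseteq\{\omega,\omega_1,\omega_2\}$. Hence $dd(X)=\{\omega,\omega_2\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JvMSS}
Istvan Juhasz, Jan van Mill, Lajos Soukup and Zoltan Szentmiklossy,
\emph{The double density spectrum of a topological space},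
arXiv:2109.10823 (2021).

\bibitem{Kunen}
Kunen, \emph{Set Theory}.

\end{thebibliography}
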